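\title{Equivalence modulo compact and Schatten class operators versus $c_0$ and $\ell^p$}

\begin{abstract}
On the space of bounded operators on a separable Hilbert space, consider equivalence modulo compact operators and equivalence modulo the Schatten $p$-class. On diagonal operators these relations are equivalence of sequences modulo $c_0$ and modulo $\ell^p$. We determine whether they are Borel reducible to $\mathbb{R}^{\mathbb{N}}/c_0$ and $\mathbb{R}^{\mathbb{N}}/\ell^p$. For compact operators the answer is no, even after restriction to unitaries or to projections. For the Schatten $p$-class, $1\le p<\infty$, the answer is yes exactly when $p=2$. The first proof is a Baire category construction built on matrices of norm one that almost split at every cut. The second extracts from a reduction uniform embeddings of finite subsets of the finite-dimensional Schatten spaces into $L_p$, linearizes them, and compares the all-ones matrix with a Hadamard matrix.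
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $H$ be an infinite-dimensional separable complex Hilbert space, and let $\mathcal{B}(H)$ be the space of bounded linear operators on $H$ with the standard Borel structure generated by the weak (equivalently, the strong) operator topology. Write $\mathcal{P}(H)$ for the set of orthogonal projections and $\mathcal{U}(H)$ for the unitary group; both are Borel subsets of $\mathcal{B}(H)$. Let $\mathcal{K}$ be the ideal of compact operators. For $1\le p<\infty$ let $\mathcal{S}_p$ be the Schatten $p$-class, that is, the ideal of compact operators $T$ whose singular values $s_n(T)$ (the eigenvalues of $(T^*T)^{1/2}$, with multiplicity) satisfy $\|T\|_p=(\sum_n s_n(T)^p)^{1/p}<\infty$. For $S,T\in\mathcal{B}(H)$ put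
\[
S\equiv_{\mathrm{ess}}T\iff S-T\in\mathcal{K},\qquad\qquad S\equiv_pT\iff S-T\in\mathcal{S}_p .
\]
On $\mathbb{R}^{\mathbb{N}}$, with the product topology and $\mathbb{N}=\{1,2,\dots\}$, let $\mathbb{R}^{\mathbb{N}}/c_0$ and $\mathbb{R}^{\mathbb{N}}/\ell^p$ denote the relations $x-y\in c_0$ and $x-y\in\ell^p$.

An equivalence relation $E$ on a standard Borel space $X$ is \emph{Borel reducible} to an equivalence relation $F$ on a standard Borel space $Y$, written $E\le_BF$, if there is a Borel map $f:X\to Y$ with $x\,E\,x'\iff f(x)\,F\,f(x')$ for all $x,x'\in X$. Such an $f$ computes, in a Borel way, a complete invariant for $E$ whose values are $F$-classes. Reductions compose, and a reduction of $E$ restricts to a reduction of $E$ on any Borel subset of $X$.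

The operator relations are noncommutative versions of the sequence relations. If $D_x$ is the diagonal operator with bounded real diagonal $x$, then $D_x-D_y=D_{x-y}$ is compact if and only if $x-y\in c_0$, and it lies in $\mathcal{S}_p$ if and only if $x-y\in\ell^p$. It is known that $\mathbb{R}^{\mathbb{N}}/c_0\le_B{\equiv_{\mathrm{ess}}}$ and $\mathbb{R}^{\mathbb{N}}/\ell^p\le_B{\equiv_p}$; we recall the short argument in Lemma~\ref{lem:diag}. The following question, posed in \cite{Smythe}, asks whether noncommutativity adds any complexity.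

\begin{quote}
\emph{Are $\equiv_{\mathrm{ess}}$ and $\equiv_p$ on $\mathcal{B}(H)$ Borel reducible to $\mathbb{R}^{\mathbb{N}}/c_0$ and $\mathbb{R}^{\mathbb{N}}/\ell^p$, $1\le p<\infty$, respectively? What about the restriction of $\equiv_{\mathrm{ess}}$ to $\mathcal{P}(H)$?}
\end{quote}

The first test cases point to a positive answer. An operator lies in $\mathcal{S}_2$ exactly when its matrix entries are square-summable, so listing the entries reduces $\equiv_2$ to $\mathbb{R}^{\mathbb{N}}/\ell^2$. For $\equiv_{\mathrm{ess}}$ one can pass from diagonal operators to block-diagonal operators with finite blocks of any sizes: the norm of a block is determined up to a factor $2$ by finitely many matrix coefficients, and listing these coefficients is a reduction to $\mathbb{R}^{\mathbb{N}}/c_0$ (Lemma~\ref{lem:block}). Nevertheless, $p=2$ is the only case of the question with a positive answer.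

\begin{theorem}\label{thm:ess}
Let $f:\mathcal{U}(H)\to\mathbb{R}^{\mathbb{N}}$ be a Borel map such that $x\equiv_{\mathrm{ess}}y$ implies $f(x)-f(y)\in c_0$. Then for comeager many $x\in\mathcal{U}(H)$ there is $z\in\mathcal{U}(H)$ with $z\not\equiv_{\mathrm{ess}}x$ and $f(z)-f(x)\in c_0$. Hence $\equiv_{\mathrm{ess}}$, even restricted to $\mathcal{U}(H)$, is not Borel reducible to $\mathbb{R}^{\mathbb{N}}/c_0$.
\end{theorem}

Here ``comeager'' refers to the strong operator topology, in which $\mathcal{U}(H)$ is Polish. For a separable Banach space $Y$ and $1\le q<\infty$, let $Y^{\mathbb{N}}/\ell^q(Y)$ be the relation $\sum_k\|x_k-y_k\|^q<\infty$ on $Y^{\mathbb{N}}$, and let $L_p=L_p([0,1];\mathbb{R})$.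

\begin{theorem}\label{thm:schatten}
Let $1\le p<\infty$. The relation $\equiv_p$ on $\mathcal{B}(H)$ is Borel reducible to $\mathbb{R}^{\mathbb{N}}/\ell^p$ if and only if $p=2$. For $p\ne2$ it is not even Borel reducible to $L_p^{\mathbb{N}}/\ell^p(L_p)$, and this already fails on a set of operators that are block-diagonal for a fixed decomposition of $H$ into finite-dimensional subspaces.
\end{theorem}

\begin{proposition}\label{prop:proj}
For any two-sided ideal $\mathcal{J}$ of $\mathcal{B}(H)$, the relation $S-T\in\mathcal{J}$ on $\mathcal{B}(H)$ is Borel reducible to its restriction to $\mathcal{P}(H)$.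
\end{proposition}

\begin{corollary}\label{cor:answer}
The relation $\equiv_{\mathrm{ess}}$ is not Borel reducible to $\mathbb{R}^{\mathbb{N}}/c_0$, either on $\mathcal{B}(H)$ or on $\mathcal{P}(H)$. For $1\le p<\infty$, the relation $\equiv_p$, on $\mathcal{B}(H)$ or on $\mathcal{P}(H)$, is Borel reducible to $\mathbb{R}^{\mathbb{N}}/\ell^p$ if and only if $p=2$.
\end{corollary}

\begin{proof}
A reduction of $\equiv_{\mathrm{ess}}$ on $\mathcal{B}(H)$ would restrict to $\mathcal{U}(H)$, contrary to Theorem~\ref{thm:ess}. For $\equiv_p$ on $\mathcal{B}(H)$ the statement is part of Theorem~\ref{thm:schatten}. For each of these relations, a reduction on $\mathcal{B}(H)$ restricts to $\mathcal{P}(H)$, and a reduction on $\mathcal{P}(H)$ composed with the map of Proposition~\ref{prop:proj} is a reduction on $\mathcal{B}(H)$.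
\end{proof}

The methods give more than the question requires. A \emph{$c_0$-equality} is a relation of the form $d_k(x_k,y_k)\to0$ on $\prod_kX_k$, where the $(X_k,d_k)$ are Polish metric spaces.

\begin{theorem}\label{thm:further}
\begin{enumerate}
\item[(a)] The relation $\equiv_{\mathrm{ess}}$ on $\mathcal{B}(H)$, on $\mathcal{P}(H)$ or on $\mathcal{U}(H)$ is not Borel reducible to any $c_0$-equality. Its restriction to the operators that are block-diagonal for a fixed decomposition of $H$ into finite-dimensional subspaces is Borel reducible to $\mathbb{R}^{\mathbb{N}}/c_0$.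
\item[(b)] For $1\le q\le2$ and $1\le p<\infty$, we have ${\equiv_p}\le_B\mathbb{R}^{\mathbb{N}}/\ell^q$ if and only if $p=q=2$. Also, ${\equiv_2}\le_B\mathbb{R}^{\mathbb{N}}/\ell^q$ for all $q\ge2$.
\end{enumerate}
\end{theorem}

The case $p<q$, $q>2$, $p\ne2$ is not settled here.

The two negative answers have different sources. For $\equiv_p$ the obstruction lives inside the blocks: the $d\times d$ matrices with the Schatten $p$-norm do not embed into $L_p$ with distortion independent of $d$ (Section~\ref{sec:schatten}). For $\equiv_{\mathrm{ess}}$ no such obstruction exists, by the second part of Theorem~\ref{thm:further}(a). What defeats a map $f$ into $\mathbb{R}^{\mathbb{N}}/c_0$ is that the positions of the blocks may be chosen after $f$ is given (Section~\ref{sec:ess}). Section~\ref{sec:prelim} contains the easy reductions and the Baire category tools, Section~\ref{sec:proj} proves Proposition~\ref{prop:proj}, and Section~\ref{sec:exponents} proves Theorem~\ref{thm:further}(b).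

\section{Easy reductions and Baire category tools}\label{sec:prelim}

\subsection{The Borel structure}
Fix an orthonormal basis $(e_i)_{i\in\mathbb{N}}$ of $H$. We write WOT and SOT for the weak and strong operator topologies and $\|\cdot\|$ for the operator norm. Each ball $\{\|T\|\le m\}$ is WOT-closed, and on it the WOT is generated by the countably many coefficients $T\mapsto\langle Te_j,e_i\rangle$. Also, $\|T\|$ is the supremum of $|\langle T\xi,\eta\rangle|$ over finite rational combinations $\xi,\eta$ of basis vectors of norm at most $1$. Hence a map $\Phi$ from a standard Borel space into $\mathcal{B}(H)$ is Borel if and only if all the functions $\langle\Phi(\cdot)e_j,e_i\rangle$ are Borel.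

On $\mathcal{U}=\mathcal{U}(H)$ the two topologies agree, because $\|(u-u_0)\xi\|^2=2\|\xi\|^2-2\operatorname{Re}\langle u\xi,u_0\xi\rangle$. Since $\|u-u_0\|\le2$ and finite combinations of the $e_i$ are dense in $H$, the sets $\{u:\|(u-u_0)e_i\|<\eta\text{ for }i\le m\}$ form a neighborhood base at $u_0$. With this topology $\mathcal{U}$ is a Polish group.

\subsection{Three reductions}

\begin{lemma}\label{lem:diag}
$\mathbb{R}^{\mathbb{N}}/c_0\le_B{\equiv_{\mathrm{ess}}}$, and $\mathbb{R}^{\mathbb{N}}/\ell^p\le_B{\equiv_p}$ for $1\le p<\infty$.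
\end{lemma}

\begin{proof}
The only issue is that a real sequence may be unbounded. For $m\in\mathbb{Z}$ let $\phi_m(s)=\min(1,\max(0,s-m))$. For $s\le s'$ the number $a_m=\phi_m(s')-\phi_m(s)$ is the length of $[s,s']\cap[m,m+1]$. So finitely many $a_m$ are nonzero and $\sum_ma_m=s'-s$. An interval of length $\min(1,s'-s)$ is covered by two consecutive intervals $[m,m+1]$, so
\[
\tfrac12\min(1,s'-s)\le\max_ma_m\le\Big(\sum_ma_m^p\Big)^{1/p}\le s'-s .
\]
Send $x\in\mathbb{R}^{\mathbb{N}}$ to the diagonal operator on $\ell^2(\mathbb{N}\times\mathbb{Z})\cong H$ with entries $\phi_m(x_n)\in[0,1]$. Its coefficients are continuous in $x$. A real sequence $(t_n)$ is in $c_0$ or in $\ell^p$ if and only if $(\min(1,|t_n|))$ is. So the displayed inequalities show that $x-y\in\ell^p$ if and only if the differences $\phi_m(x_n)-\phi_m(y_n)$ are $p$-summable. They also show that $x-y\in c_0$ if and only if these differences tend to $0$ along $\mathbb{N}\times\mathbb{Z}$, because for each $n$ only finitely many of them are nonzero.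
\end{proof}

\begin{lemma}\label{lem:HS}
${\equiv_2}\le_B\mathbb{R}^{\mathbb{N}}/\ell^2$.
\end{lemma}

\begin{proof}
The map $T\mapsto(\operatorname{Re}\langle Te_j,e_i\rangle,\operatorname{Im}\langle Te_j,e_i\rangle)_{i,j}$ is WOT-continuous, and $A\in\mathcal{S}_2$ if and only if $\sum_{i,j}|\langle Ae_j,e_i\rangle|^2<\infty$.
\end{proof}

\begin{lemma}\label{lem:block}
Let $H=\bigoplus_nH_n$ with $0<\dim H_n<\infty$. The restriction of $\equiv_{\mathrm{ess}}$ to the operators $T=\bigoplus_nT_n$ is Borel reducible to $\mathbb{R}^{\mathbb{N}}/c_0$.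
\end{lemma}

\begin{proof}
Let $D_n$ be a finite $\frac14$-net in the unit sphere of $H_n$, and for an operator $A$ on $H_n$ let $\nu_n(A)=\max_{\xi,\eta\in D_n}|\langle A\xi,\eta\rangle|$. If $\xi',\eta'$ are unit vectors within $\frac14$ of $\xi,\eta\in D_n$, then $|\langle A\xi',\eta'\rangle|\le|\langle A\xi,\eta\rangle|+\frac12\|A\|$. Hence $\nu_n(A)\le\|A\|\le2\nu_n(A)$. Send $T$ to the family of real and imaginary parts of $\langle T_n\xi,\eta\rangle$, for $n\in\mathbb{N}$ and $\xi,\eta\in D_n$. This map is WOT-continuous and linear. Each $n$ contributes finitely many coordinates, so the image of $\bigoplus_nA_n$ is in $c_0$ if and only if $\nu_n(A_n)\to0$, that is, $\|A_n\|\to0$, that is, $\bigoplus_nA_n$ is compact.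
\end{proof}

\subsection{Baire category}
We use the following textbook facts about a Polish space $X$.
\begin{enumerate}
\item[(B1)] A $G_\delta$ subset of $X$ is Polish, and a nonempty Polish space is not meager in itself. A comeager subset of an open set $O$ is dense in $O$.
\item[(B2)] A Borel set that is not meager in an open set $O$ is comeager in some nonempty open subset of $O$.
\item[(B3)] A Borel map from $X$ to a Polish space is continuous when restricted to a suitable dense $G_\delta$ subset of $X$.
\end{enumerate}

\begin{lemma}\label{lem:omega}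
Let a countable group $\Gamma$ act by homeomorphisms on a Polish space $X$, and let $f$ be a Borel map from $X$ to a Polish space. There is a $\Gamma$-invariant dense $G_\delta$ set $\Omega\subseteq X$ such that $f|_\Omega$ is continuous.
\end{lemma}

\begin{proof}
Take $\Omega_0$ from (B3) and put $\Omega=\bigcap_{\gamma\in\Gamma}\gamma\Omega_0\subseteq\Omega_0$.
\end{proof}

\begin{lemma}\label{lem:local}
Let $\Omega$ be a dense $G_\delta$ subset of a Polish space $X$, and let $F_1,F_2,\dots$ be relatively closed subsets of $\Omega$ that cover $\Omega$. The set of $x\in X$ that have an open neighborhood $O$ with $O\cap\Omega\subseteq F_K$ for some $K$ is open and dense.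
\end{lemma}

\begin{proof}
If $O$ and $K$ work for $x$, they work for every point of $O$, so the set is open. Let $O'$ be nonempty and open. The nonempty Polish space $O'\cap\Omega$ is covered by its closed subsets $O'\cap F_K$, so one of them contains a nonempty relatively open set $O\cap\Omega$ with $O\subseteq O'$ open. Every point of $O$ is in the set.
\end{proof}

\begin{lemma}\label{lem:open}
Let $\pi:X\to Y$ be a continuous open map between Polish spaces. If $A\subseteq Y$ is meager, then $\pi^{-1}(A)$ is meager. If $\pi$ is onto, $A\subseteq Y$ is Borel and $\pi^{-1}(A)$ is meager, then $A$ is meager.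
\end{lemma}

\begin{proof}
If $A$ is closed with empty interior, then $\pi^{-1}(A)$ is closed, and it has empty interior because $\pi$ maps its interior onto an open subset of $A$. This gives the first claim. For the second, suppose that $A$ is not meager. By (B2) it is comeager in a nonempty open set $W$. By the first claim $\pi^{-1}(W\setminus A)$ is meager, so the nonempty open set $\pi^{-1}(W)$ is a union of two meager sets, contrary to (B1).
\end{proof}

\section{From operators to projections}\label{sec:proj}

An operator is determined by its graph, and the graph by the projection onto it. For a scalar $t\in\mathbb{C}$, the projection of $\mathbb{C}^2$ onto the line spanned by $(1,t)$ is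
\[
\frac1{1+|t|^2}\begin{pmatrix}1&\bar t\\ t&|t|^2\end{pmatrix},
\]
and $t$ is the quotient of the two entries in the first column. Both passages use only sums, products, adjoints and inverses, and these operations respect congruence modulo an ideal.

\begin{proof}[Proof of Proposition~\ref{prop:proj}]
For $T\in\mathcal{B}(H)$ let $V:H\to H\oplus H$ be given by $V\xi=(\xi,T\xi)$. Then $V^*V=1+T^*T$ is invertible. With $A_T=(1+T^*T)^{-1}$ put
\[
\Phi(T)=V(V^*V)^{-1}V^*=\begin{pmatrix}A_T&A_TT^*\\ TA_T&TA_TT^*\end{pmatrix}.
\]
This operator is self-adjoint and idempotent; it is the projection onto the graph of $T$.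

\emph{$\Phi$ is Borel.} The adjoint is WOT-continuous. Multiplication is Borel, since $\langle STe_j,e_i\rangle=\sum_k\langle Te_j,e_k\rangle\langle Se_k,e_i\rangle$. So $T\mapsto P(T^*T)$ is Borel for every polynomial $P$. On the ball $\{\|T\|\le m\}$ choose polynomials $P_n$ with $P_n(s)\to1/(1+s)$ uniformly on $[0,m^2]$. Then $P_n(T^*T)\to A_T$ in norm, so $T\mapsto A_T$ is Borel on each ball and hence on $\mathcal{B}(H)$. Thus all four entries of $\Phi$ are Borel.

\emph{$S-T\in\mathcal{J}$ if and only if all entries of $\Phi(S)-\Phi(T)$ are in $\mathcal{J}$.} The ideal $\mathcal{J}$ is closed under adjoints: if $X=U|X|$ is the polar decomposition, then $X^*=U^*XU^*$. Let $S-T\in\mathcal{J}$. Then $T^*T-S^*S=T^*(T-S)+(T-S)^*S\in\mathcal{J}$, so $A_S-A_T=A_S(T^*T-S^*S)A_T\in\mathcal{J}$. The entries of $\Phi$ are products of the factors $T$, $A_T$, $T^*$, and replacing one factor at a time by $S$, $A_S$, $S^*$ changes the product by an element of $\mathcal{J}$. Conversely, suppose that the entries of $\Phi(S)-\Phi(T)$ are in $\mathcal{J}$. Then $A_S^{-1}-A_T^{-1}=A_S^{-1}(A_T-A_S)A_T^{-1}\in\mathcal{J}$,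 and
\[
S-T=(SA_S-TA_T)A_S^{-1}+TA_T(A_S^{-1}-A_T^{-1})\in\mathcal{J}.
\]

\emph{Return to $H$.} Fix a unitary $W:H\oplus H\to H$, and let $v_1,v_2\in\mathcal{B}(H)$ be the compositions of $W$ with the two inclusions $H\to H\oplus H$. For $X=(X_{ab})$ on $H\oplus H$ we have $WXW^*=\sum_{a,b}v_aX_{ab}v_b^*$ and $X_{ab}=v_a^*(WXW^*)v_b$. So $WXW^*\in\mathcal{J}$ if and only if all $X_{ab}\in\mathcal{J}$, and $T\mapsto W\Phi(T)W^*$ is the required reduction.
\end{proof}

\section{Equivalence modulo compact operators}\label{sec:ess}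

\subsection{A linear model}\label{sub:model}
Try to extend the map of Lemma~\ref{lem:block} to all operators. Let $f_k(T)=\langle T\xi_k,\eta_k\rangle$, where $\xi_k,\eta_k$ are unit vectors in the span of $\{e_i:i\in S_k\}$, the sets $S_k\subseteq\mathbb{N}$ are finite, and each $i$ lies in finitely many $S_k$. Then $\xi_k\to0$ weakly, so $f_k(T)\to0$ for compact $T$. The converse fails. Choose $n_1<n_2<\cdots$ with $n_{j+1}$ larger than every element of the finitely many $S_k$ that meet $\{1,\dots,n_j\}$. Then each $S_k$ contains at most one $n_j$. Let $T$ act on each pair $e_{n_{2i-1}},e_{n_{2i}}$ by the matrix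
\[
A_2=\begin{pmatrix}0&1\\1&0\end{pmatrix}
\]
and annihilate the other basis vectors. A nonzero entry $\langle Te_a,e_b\rangle$ has $\{a,b\}=\{n_{2i-1},n_{2i}\}$ for some $i$, and no $S_k$ contains such a pair. So $f_k(T)=0$ for all $k$, although $T$ is not compact. Along a sparse sequence of basis vectors, each coordinate of $f$ can watch at most one of them, and the operator hides off the diagonal.

For a general Borel map $f$ there are no sets $S_k$. We shall show instead that, near a generic unitary $x$, there are three ways in which multiplication by a unitary goes almost unnoticed: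
\begin{itemize}
\item an \emph{early} unitary, fixed in advance and moving finitely many basis vectors, is almost unnoticed by the coordinates $f_k$ with $k$ large (Lemma~\ref{lem:early});
\item a \emph{small} unitary, with $s-1$ compact of small norm, is almost unnoticed by all coordinates at once (Lemma~\ref{lem:small});
\item a \emph{late} unitary, fixing $e_i$ for all $i<n$ with $n$ large, is almost unnoticed by finitely many given coordinates (Lemma~\ref{lem:late} and continuity).
\end{itemize}
Choose alternately positions $n_1<n_2<\cdots$ and thresholds $K_1<K_2<\cdots$. The coordinates $k$ in the window $(K_{j-1},K_j]$ will not notice what happens on the $e_{n_i}$ with $i<j$, nor on the $e_{n_i}$ with $i>j$. About $e_{n_j}$ nothing can be said. So we need a unitary $w$, with $w-1$ not compact, which for \emph{every} $j$ factors as a small unitary times a unitary on $\{e_{n_i}:i<j\}$ times a unitary on $\{e_{n_i}:i>j\}$.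

The block $e^{iA_2}$ does not factor in this way, and a nonlinear map can detect it. The functions $f_k(y)=\|ye_k-e_k\|$ are SOT-continuous and satisfy $|f_k(x)-f_k(y)|\le\|(x-y)e_k\|$, so $f$ satisfies the hypothesis of Theorem~\ref{thm:ess}. Since $A_2$ has eigenvalues $\pm1$, the matrix $e^{iA_2}-1$ is $|e^i-1|$ times a unitary. So if $w$ is built from blocks $e^{iA_2}$, then $f_{n_j}(w)-f_{n_j}(1)=|e^i-1|$ for all $j$. The blocks must be replaced by larger ones in which no single position matters.

\subsection{Matrices that almost split at every cut}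
For $L\ge2$ let $\Theta_L$ be the $L\times L$ matrix with entries $1/|a-b|$ for $a\ne b$ and zero diagonal. Put $\theta_L=\|\Theta_L\|$ and $A_L=\Theta_L/\theta_L$; for $L=2$ this is the matrix $A_2$ above. For $1\le r\le L$ let $A_{L,r}^-$ and $A_{L,r}^+$ be the submatrices of $A_L$ on the indices $<r$ and $>r$ (one of them may be empty). The point is that $\theta_L$ grows like a harmonic sum, while the corners of $\Theta_L$ are bounded by Hilbert's inequality: the matrix $(1/(a+b-1))_{a,b\ge1}$ defines an operator of norm $\pi$ on $\ell^2$.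

\begin{lemma}\label{lem:matrices}
We have $\theta_L\to\infty$ as $L\to\infty$. For all $L\ge2$ and $1\le r\le L$,
\begin{equation}\label{eq:split}
\|e^{iA_L}-1\|>0.9,\qquad \big\|e^{iA_L}-\big(e^{iA_{L,r}^-}\oplus1\oplus e^{iA_{L,r}^+}\big)\big\|\le\frac{2\pi}{\theta_L}.
\end{equation}
\end{lemma}

\begin{proof}
Let $\mathbf{1}$ be the all-ones vector. There are $2(L-k)$ pairs $(a,b)$ with $|a-b|=k$, and $2(L-k)/L\ge1$ for $k\le L/2$, so
\[
\theta_L\ge\frac1L\langle\Theta_L\mathbf{1},\mathbf{1}\rangle=\frac2L\sum_{k=1}^{L-1}\frac{L-k}k\ge\sum_{k\le L/2}\frac1k\longrightarrow\infty .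
\]
The matrix $A_L$ is real symmetric of norm $1$, so $1$ or $-1$ is an eigenvalue, and $\|e^{iA_L}-1\|\ge|e^{i}-1|=2\sin\frac12>0.9$.

For $0\le r\le L$ let $p_r$ be the projection onto the first $r$ coordinates. The corner $p_r\Theta_L(1-p_r)$ has entries $1/(b-a)$ for $a\le r<b$. With $a'=r+1-a$ and $b'=b-r$ we have $b-a=a'+b'-1$, so the corner is a submatrix of the Hilbert matrix, and $\|p_rA_L(1-p_r)\|\le\pi/\theta_L$. Now split the indices as $\{<r\}$, $\{r\}$, $\{>r\}$ and write $A^\pm=A^\pm_{L,r}$. Since the diagonal entry at $r$ is zero,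
\[
A_L-(A^-\oplus0\oplus A^+)=\begin{pmatrix}0&*&*\\ *&0&0\\ *&0&0\end{pmatrix}+\begin{pmatrix}0&0&0\\0&0&*\\0&*&0\end{pmatrix}=(X_1+X_1^*)+(X_2+X_2^*),
\]
where $X_1=p_{r-1}A_L(1-p_{r-1})$ and $X_2=(p_r-p_{r-1})\,p_rA_L(1-p_r)$. Both have norm at most $\pi/\theta_L$. If $X=pX(1-p)$ for a projection $p$, then $(X+X^*)^2=XX^*+X^*X$ is an orthogonal sum, so $\|X+X^*\|=\|X\|$. Hence $\|A_L-(A^-\oplus0\oplus A^+)\|\le2\pi/\theta_L$. Finally, for self-adjoint $A$ and $B$,
\[
e^{iA}-e^{iB}=\int_0^1\frac{d}{ds}\big(e^{isA}e^{i(1-s)B}\big)\,ds=i\int_0^1e^{isA}(A-B)e^{i(1-s)B}\,ds ,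
\]
so $\|e^{iA}-e^{iB}\|\le\|A-B\|$.
\end{proof}

\subsection{Early, small and late unitaries}
Fix $f=(f_k)$ as in Theorem~\ref{thm:ess}. Let $G=\{g\in\mathcal{U}:g-1\in\mathcal{K}\}$ with the norm topology. It is a topological group, and it is Polish because $G-1$ is closed in the separable Banach space $\mathcal{K}$. It acts on $\mathcal{U}$ by left multiplication, and the action is jointly continuous since $\|(gy-g_0y_0)\xi\|\le\|g-g_0\|\|\xi\|+\|(y-y_0)\xi\|$. For $g\in G$ and $y\in\mathcal{U}$ the operator $gy-y=(g-1)y$ is compact, so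
\begin{equation}\label{eq:cocycle}
f(gy)-f(y)\in c_0\qquad(g\in G,\ y\in\mathcal{U}).
\end{equation}
This is the only way in which the hypothesis on $f$ is used.

For a finite set $F\subseteq\mathbb{N}$ and a unitary $|F|\times|F|$ matrix $u$, let $u[F]\in G$ act as $u$ on the span of $\{e_i:i\in F\}$, with the basis in increasing order, and fix the other $e_i$. (For $F=\emptyset$ this is $1$.) Let $\Gamma\subseteq G$ be the countable group generated by all $e^{iA}[F]$, where $A$ is the submatrix of some $A_L$ on an interval of indices and $F$ has the size of that interval. Let $\Omega\subseteq\mathcal{U}$ be a $\Gamma$-invariant dense $G_\delta$ set on which every $f_k$ is continuous (Lemma~\ref{lem:omega}), and write $\Omega=\bigcap_\ell\Omega_\ell$ with $\Omega_\ell$ open and decreasing.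

\begin{lemma}[early]\label{lem:early}
For $\gamma\in\Gamma$ and $\varepsilon>0$ let $R(\gamma,\varepsilon)$ be the set of $x\in\mathcal{U}$ that have an open neighborhood $O$ and a $K$ with $|f_k(\gamma y)-f_k(y)|\le\varepsilon$ for all $y\in\Omega\cap O$ and $k>K$. Then $R(\gamma,\varepsilon)$ is open and dense.
\end{lemma}

\begin{proof}
The sets $F_K=\{y\in\Omega:|f_k(\gamma y)-f_k(y)|\le\varepsilon\text{ for all }k>K\}$ cover $\Omega$ by \eqref{eq:cocycle}. They are closed in $\Omega$, because $\gamma\Omega=\Omega$ and so $y\mapsto f_k(\gamma y)-f_k(y)$ is continuous on $\Omega$. Apply Lemma~\ref{lem:local}.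
\end{proof}

The next lemma needs more. Continuity on $\Omega$ controls finitely many coordinates at a time, and we want a bound uniform in $k$. The source of uniformity is the separability of $c_0$: the differences \eqref{eq:cocycle} take values in countably many small sup-norm balls, so on some open set of pairs $(g,y)$ they generically lie in a single ball.

\begin{lemma}[small]\label{lem:small}
For $\varepsilon>0$ let $S(\varepsilon)$ be the set of $x\in\mathcal{U}$ that have an open neighborhood $O$ and a $\delta>0$ such that $\sup_k|f_k(sy)-f_k(y)|\le\varepsilon$ whenever $y\in\Omega\cap O$, $s\in G$, $\|s-1\|<\delta$ and $sy\in\Omega$. Then $S(\varepsilon)$ is open and dense.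
\end{lemma}

\begin{proof}
A pair $(O,\delta)$ that works for $x$ works for every point of $O$, so $S(\varepsilon)$ is open. Let $O'\subseteq\mathcal{U}$ be nonempty and open. By continuity of the action there are an open $V_0\ni1$ in $G$ and a nonempty open $O_0\subseteq O'$ with $V_0O_0\subseteq O'$. For $c$ in a countable dense subset of $c_0$ let
\[
D_c=\{(g,y)\in G\times\mathcal{U}:\sup_k|f_k(gy)-f_k(y)-c_k|\le\varepsilon/4\}.
\]
These sets are Borel and cover $G\times\mathcal{U}$ by \eqref{eq:cocycle}. By (B1) and (B2) some $D_c$ is comeager in $V\times O$ for nonempty open sets $V\subseteq V_0$ and $O\subseteq O_0$. Write $B(g,\rho)$ for the open norm ball in $G$. Fix $g_0\in V$ and $\delta>0$ with $B(g_0,2\delta)\subseteq V$, and let $O_1=B(g_0,\delta)O$. This is a union of translates of $O$, hence open, and $O_1\subseteq V_0O_0\subseteq O'$. We show that $(O_1,\delta)$ has the required property; then $O_1\subseteq S(\varepsilon)$, and density follows.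

Let $Q=B(1,\delta)\times B(g_0,\delta)\times O$. For $(s,g,y)\in Q$ we have $\|sg-g_0\|\le\|s-1\|+\|g-g_0\|<2\delta$, so both $(g,y)$ and $(sg,y)$ lie in $V\times O$. The maps $(s,g,y)\mapsto(g,y)$ and $(s,g,y)\mapsto(sg,y)$ from $Q$ to $V\times O$ are continuous and open: the first is a coordinate projection, and the second is the homeomorphism $(s,g,y)\mapsto(s,sg,y)$ of $G\times G\times\mathcal{U}$ followed by a projection. By Lemma~\ref{lem:open}, for comeager many $(s,g,y)\in Q$ both pairs lie in $D_c$. Subtracting the two defining inequalities, we get $\|f(sgy)-f(gy)\|_\infty\le\varepsilon/2$ for comeager many $(s,g,y)\in Q$.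

The map $\pi(s,g,y)=(s,gy)$ from $Q$ onto $B(1,\delta)\times O_1$ is continuous and open, being the homeomorphism $(s,g,y)\mapsto(s,g,gy)$ followed by a projection. The Borel set $\{(s,y'):\|f(sy')-f(y')\|_\infty>\varepsilon/2\}$ has meager preimage under $\pi$, so it is meager in $B(1,\delta)\times O_1$ by Lemma~\ref{lem:open}. The maps $(s,y')\mapsto y'$ and $(s,y')\mapsto sy'$ are also continuous and open. Hence comeager many, and in particular densely many, pairs $(s',y')\in B(1,\delta)\times O_1$ satisfy
\[
\|f(s'y')-f(y')\|_\infty\le\varepsilon/2,\qquad y'\in\Omega,\qquad s'y'\in\Omega .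
\]
Let $y\in\Omega\cap O_1$, $\|s-1\|<\delta$ and $sy\in\Omega$. Take such pairs $(s_n,y_n)\to(s,y)$. Then $y_n\to y$ and $s_ny_n\to sy$ inside $\Omega$, and continuity of $f_k|_\Omega$ gives $|f_k(sy)-f_k(y)|\le\varepsilon/2$ for each $k$.
\end{proof}

Let $\mathcal{T}(n)=\{t\in\mathcal{U}:te_i=e_i\text{ for all }i<n\}$. These groups decrease with $n$. Their elements need not lie in $G$; this is where the noncompact perturbation will enter.

\begin{lemma}[late]\label{lem:late}
Let $x,\gamma\in\mathcal{U}$ and let $W$ be an open neighborhood of $\gamma x$. Then $\gamma\,\mathcal{T}(n)\,x\subseteq W$ for all large $n$.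
\end{lemma}

\begin{proof}
The set $\gamma^{-1}W$ is an open neighborhood of $x$, so it contains $\{u:\|(u-x)e_i\|<\eta\text{ for }i\le m\}$ for some $\eta>0$ and $m$. Let $P_n$ be the projection onto the span of $\{e_i:i<n\}$. For $t\in\mathcal{T}(n)$ we have $(t-1)P_n=0$, so $\|(tx-x)e_i\|=\|(t-1)(1-P_n)xe_i\|\le2\|(1-P_n)xe_i\|$. The right side is independent of $t$ and tends to $0$ as $n\to\infty$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:ess}}
Fix $x$ in the comeager set
\[
\Omega\cap\bigcap_{m}S(1/m)\cap\bigcap_{\gamma\in\Gamma,\,m}R(\gamma,1/m).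
\]

\emph{Block sizes.} Let $(O^\ell,\delta_\ell)$ witness $x\in S(1/\ell)$, and choose $L_\ell\ge2$ with $2\pi/\theta_{L_\ell}<\delta_\ell$. Partition $\mathbb{N}$ into consecutive intervals $I_1,I_2,\dots$ with $|I_\ell|=L_\ell$.

\emph{The unitaries attached to a sequence.} Let $n_1<n_2<\cdots$ be a sequence, to be chosen below. Put $w_\ell=e^{iA_{L_\ell}}[\{n_i:i\in I_\ell\}]$. If $j$ is the $r$-th element of $I_\ell$, put
\[
u_j^-=e^{iA^-_{L_\ell,r}}[\{n_i:i\in I_\ell,\ i<j\}],\qquad u_j^+=e^{iA^+_{L_\ell,r}}[\{n_i:i\in I_\ell,\ i>j\}],\qquad s_j=w_\ell(u_j^-u_j^+)^{-1}.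
\]
All of these lie in $\Gamma$, and $\|s_j-1\|=\|w_\ell-u_j^-u_j^+\|<\delta_\ell$ by \eqref{eq:split}. Let $w_{<\ell}=w_1\cdots w_{\ell-1}\in\Gamma$. Let $w_{\ge\ell}$ be the unitary that acts as $w_{\ell'}$ on the span of $\{e_{n_i}:i\in I_{\ell'}\}$ for each $\ell'\ge\ell$ and fixes all other basis vectors. Put $w=w_{\ge1}$, so that $w=w_{<\ell}w_{\ge\ell}$ and $w_{\ge\ell}=w_\ell w_{\ge\ell+1}$. Note that $u_j^-$ depends only on the $n_i$ with $i<j$, and $w_{<\ell}$ only on the $n_i$ with $i<\min I_\ell$.

\emph{The recursion.} At stage $j=1,2,\dots$ the numbers $n_i$ with $i<j$ are known. First choose $K_{j-1}$, with $K_{j-1}>K_{j-2}$ if $j\ge2$, and an open $O_j\ni x$ such that for all $y\in\Omega\cap O_j$ and $k>K_{j-1}$: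
\begin{enumerate}
\item[(i)] $|f_k(u_j^-y)-f_k(y)|\le1/j$;
\item[(ii)] if $j=\min I_\ell$, then $|f_k(w_{<\ell}y)-f_k(y)|\le1/\ell$.
\end{enumerate}
This is possible because $x\in R(\gamma,1/m)$ for all $\gamma\in\Gamma$ and $m$. For $j=1$ we have $u_1^-=w_{<1}=1$, and we take $K_0=0$, $O_1=\mathcal{U}$. Then choose $n_j$, with $n_j>n_{j-1}$ if $j\ge2$, such that for all $t\in\mathcal{T}(n_j)$:
\begin{enumerate}
\item[(iii)] $tx\in O_j$;
\item[(iv)] if $tx\in\Omega$, then $|f_k(tx)-f_k(x)|\le1/j$ for all $k\le K_{j-1}$;
\item[(v)] if $j=\min I_\ell$, then $tx\in O^\ell$ and $w_{<\ell}tx\in\Omega_\ell$.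
\end{enumerate}
Each condition holds for large $n_j$ by Lemma~\ref{lem:late}. For (iv), continuity of $f|_\Omega$ at $x$ gives an open $W\ni x$ such that the inequalities hold on $\Omega\cap W$. For the second half of (v), the open set $\Omega_\ell$ contains $w_{<\ell}x$ because $w_{<\ell}x\in\Omega$.

\emph{The point $z=wx$ lies in $\Omega$.} This needs an argument because $w\notin\Gamma$. For each $\ell$ we have $z=w_{<\ell}w_{\ge\ell}x$ with $w_{\ge\ell}\in\mathcal{T}(n_{\min I_\ell})$, so $z\in\Omega_\ell$ by (v).

\emph{The difference $f(z)-f(x)$ lies in $c_0$.} Let $j\in I_\ell$ and $m=\min I_\ell$. Put $t_j=u_j^+w_{\ge\ell+1}$ and $y_j=t_jx$. The unitary $t_j$ moves only vectors $e_{n_i}$ with $i>j$, so $t_j\in\mathcal{T}(n_{j+1})$. Since $w_\ell=s_ju_j^-u_j^+$,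
\[
w_{\ge\ell}\,x=s_ju_j^-y_j,\qquad z=w_{<\ell}\,s_j\,u_j^-\,y_j .
\]
The points $y_j$, $u_j^-y_j$ and $s_ju_j^-y_j$ are $\Gamma$-translates of $z$, so they lie in $\Omega$. Let $K_{j-1}<k\le K_j$. We pass from $x$ to $z$ in four steps.
\begin{itemize}
\item \emph{Late:} $|f_k(y_j)-f_k(x)|\le\frac1{j+1}$ by (iv) at stage $j+1$, since $t_j\in\mathcal{T}(n_{j+1})$ and $k\le K_j$.
\item \emph{Early, within the block:} $|f_k(u_j^-y_j)-f_k(y_j)|\le\frac1j$ by (i), since $k>K_{j-1}$ and $y_j\in O_j$ by (iii), as $t_j\in\mathcal{T}(n_j)$.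
\item \emph{Small:} $|f_k(s_ju_j^-y_j)-f_k(u_j^-y_j)|\le\frac1\ell$ by the choice of $(O^\ell,\delta_\ell)$. Indeed $\|s_j-1\|<\delta_\ell$, and $u_j^-y_j=(u_j^-t_j)x\in O^\ell$ by (v) at stage $m$, since $u_j^-t_j\in\mathcal{T}(n_m)$. (The earlier blocks $w_{<\ell}$ are applied last so that this step takes place near $x$, where $\delta_\ell$ is valid.)
\item \emph{Early, previous blocks:} $|f_k(z)-f_k(w_{\ge\ell}x)|\le\frac1\ell$ by (ii) at stage $m$, since $k>K_{j-1}\ge K_{m-1}$ and $w_{\ge\ell}x\in\Omega\cap O_m$ by (iii) at stage $m$.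
\end{itemize}
So $|f_k(z)-f_k(x)|\le\frac2j+\frac2\ell$. Every $k$ lies in exactly one window $(K_{j-1},K_j]$, and $j,\ell\to\infty$ as $k\to\infty$. Hence $f(z)-f(x)\in c_0$.

\emph{The difference $z-x$ is not compact.} By \eqref{eq:split}, the span of $\{e_{n_i}:i\in I_\ell\}$ contains a unit vector $\xi_\ell$ with $\|(w-1)\xi_\ell\|>0.9$. The $\xi_\ell$ are orthonormal, hence weakly null, so $w-1$ is not compact. Since $x$ is unitary, $z-x=(w-1)x$ is not compact. \hfill$\square$

\subsection{Arbitrary $c_0$-equalities}

\begin{proof}[Proof of Theorem~\ref{thm:further}(a)]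
The second statement is Lemma~\ref{lem:block}. For the first, by Theorem~\ref{thm:ess} and Corollary~\ref{cor:answer} it suffices to reduce every $c_0$-equality to $\mathbb{R}^{\mathbb{N}}/c_0$. By Aharoni's theorem \cite{Aharoni} there is a constant $\lambda$ such that every separable metric space $(M,d)$ admits a map $h:M\to c_0$ with $d(x,y)\le\|h(x)-h(y)\|_\infty\le\lambda d(x,y)$. Take such maps $h_k:X_k\to c_0$ and send $x\in\prod_kX_k$ to the family $(h_k(x_k)(m))_{(k,m)}\in\mathbb{R}^{\mathbb{N}\times\mathbb{N}}$. This map is continuous. Suppose that $d_k(x_k,y_k)\to0$, and let $\varepsilon>0$. For $k\ge k_0$ we have $\lambda d_k(x_k,y_k)\le\varepsilon$, so all coordinate differences with index $(k,m)$, $k\ge k_0$, are at most $\varepsilon$. For each of the finitely many $k<k_0$, only finitely many exceed $\varepsilon$, since $h_k(x_k)-h_k(y_k)\in c_0$. Conversely, if only finitely many coordinate differences exceed $\varepsilon$, then $d_k(x_k,y_k)\le\|h_k(x_k)-h_k(y_k)\|_\infty\le\varepsilon$ for all large $k$.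
\end{proof}

\section{Equivalence modulo the Schatten classes}\label{sec:schatten}

Let $M_d(\mathbb{R})$ carry the Schatten norm $\|\cdot\|_p$. The proof of Theorem~\ref{thm:schatten} for $p\ne2$ has three parts. A linear embedding of $(M_d(\mathbb{R}),\|\cdot\|_p)$ into an $L_r$-space has distortion that grows with $d$ (Lemma~\ref{lem:linear}). A Borel reduction yields embeddings of finite subsets of these spaces with constants independent of $d$ (Proposition~\ref{prop:finite}). Such embeddings into an $L_p$-space can be linearized at the cost of an absolute factor (Lemma~\ref{lem:linearize}).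

\subsection{The linear obstruction}
Take $d=2$, and let $T$ be a linear map from $M_2(\mathbb{R})$ to a Hilbert space with $\alpha\|h\|_p\le\|Th\|\le\beta\|h\|_p$. Consider
\[
J=\begin{pmatrix}1&1\\1&1\end{pmatrix},\qquad W=\begin{pmatrix}1&1\\1&-1\end{pmatrix}.
\]
The singular values are $2,0$ and $\sqrt2,\sqrt2$, so $\|J\|_p=2$ and $\|W\|_p=2^{1/2+1/p}$. Multiply the rows by random signs $\varepsilon_i$ and the columns by random signs $\varepsilon'_j$, all independent. This does not change singular values. With $x_{ij}=T(e_{ij})$ for the matrix units $e_{ij}$, the image of the randomized matrix $\theta\in\{J,W\}$ is $\sum\varepsilon_i\varepsilon'_j\theta_{ij}x_{ij}$. The products $\varepsilon_i\varepsilon'_j$ are orthonormal random variables, so the mean square norm of the image is $\sum\theta_{ij}^2\|x_{ij}\|^2=\sum\|x_{ij}\|^2$, the same for $J$ and $W$. Hence $\alpha\|W\|_p\le\beta\|J\|_p$ and $\alpha\|J\|_p\le\beta\|W\|_p$, that is, $\beta/\alpha\ge2^{|1/p-1/2|}$. After averaging, the target sees only the moduli of the entries, while the Schatten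 norm for $p\neq2$ depends on their signs.

In an $L_r$-space the same holds up to a constant depending on $r$, and the constant is overcome by taking $d$ large. The tool is the Khintchine--Kahane inequality in Hilbert space: for $0<r<\infty$ there is $k_r\ge1$ such that, for finitely many vectors $b_i$ in a real Hilbert space and independent random signs $\varepsilon_i$,
\begin{equation}\label{eq:KK}
k_r^{-1}\Big(\sum_i\|b_i\|^2\Big)^{r/2}\le\mathbb{E}\Big\|\sum_i\varepsilon_ib_i\Big\|^r\le k_r\Big(\sum_i\|b_i\|^2\Big)^{r/2}.
\end{equation}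
(We shall need $r=\frac12$. For $r<2$ and $X=\|\sum\varepsilon_ib_i\|$, the upper bound follows from $\mathbb{E}X^r\le(\mathbb{E}X^2)^{r/2}$, and the lower bound from the case $r=4$ and H\"older's inequality $\mathbb{E}X^2\le(\mathbb{E}X^r)^a(\mathbb{E}X^4)^{1-a}$ with $a=2/(4-r)$.) For $0<r<\infty$ we write $\|g\|_{L_r}=(\int|g|^r\,d\nu)^{1/r}$, also when $r<1$.

\begin{lemma}\label{lem:linear}
Let $1\le p<\infty$, $0<r<\infty$ and $K_r=k_r^2$. If $d$ is a power of $2$ and $T:M_d(\mathbb{R})\to L_r(\nu)$ is a real-linear map into a real $L_r$-space with $\alpha\|h\|_p\le\|Th\|_{L_r}\le\beta\|h\|_p$ for all $h$, where $\alpha>0$, then $d^{|1/p-1/2|}\le K_r^{2/r}\beta/\alpha$.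
\end{lemma}

\begin{proof}
Let $\varepsilon_i,\varepsilon'_j$ be independent random signs and $b_{ij}\in\mathbb{R}$ for $i,j\le d$. Write $b_i=(b_{ij})_j\in\mathbb{R}^d$. For fixed $\varepsilon$, apply \eqref{eq:KK} to the scalars $\sum_i\varepsilon_ib_{ij}$ with the signs $\varepsilon'_j$: the mean of $|\sum_{i,j}\varepsilon_i\varepsilon'_jb_{ij}|^r$ over $\varepsilon'$ equals $\|\sum_i\varepsilon_ib_i\|^r$ up to a factor $k_r$ either way, with the Euclidean norm. Then apply \eqref{eq:KK} to the vectors $b_i$ with the signs $\varepsilon_i$. This gives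
\begin{equation}\label{eq:double}
K_r^{-1}\Big(\sum_{i,j}b_{ij}^2\Big)^{r/2}\le\mathbb{E}\Big|\sum_{i,j}\varepsilon_i\varepsilon'_jb_{ij}\Big|^r\le K_r\Big(\sum_{i,j}b_{ij}^2\Big)^{r/2}.
\end{equation}
Let $J$ be the all-ones $d\times d$ matrix. Let $W$ be a tensor power of the $2\times2$ matrix $W$ above, of size $d$; its entries are $\pm1$ and $WW^*=d\cdot1$. Then $J$ has the single nonzero singular value $d$, and $W$ has $d$ singular values equal to $\sqrt d$, so $\|J\|_p=d$ and $\|W\|_p=d^{1/2+1/p}$. Let $x_{ij}=T(e_{ij})$ and $\Sigma=\int(\sum_{i,j}x_{ij}^2)^{r/2}\,d\nu$. For $\theta\in\{J,W\}$ and the diagonal sign matrices $D_\varepsilon,D_{\varepsilon'}$ we have $\|D_\varepsilon\theta D_{\varepsilon'}\|_p=\|\theta\|_p$ and $T(D_\varepsilon\theta D_{\varepsilon'})=\sum\varepsilon_i\varepsilon'_j\theta_{ij}x_{ij}$. Apply \eqref{eq:double} pointwise with $b_{ij}=\theta_{ij}x_{ij}$ and integrate. Since $\theta_{ij}^2=1$,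
\[
\alpha^r\|\theta\|_p^r\le\mathbb{E}\|T(D_\varepsilon\theta D_{\varepsilon'})\|_{L_r}^r\le K_r\Sigma,\qquad K_r^{-1}\Sigma\le\mathbb{E}\|T(D_\varepsilon\theta D_{\varepsilon'})\|_{L_r}^r\le\beta^r\|\theta\|_p^r .
\]
Use the first chain for one of $J,W$ and the second for the other. Both ratios $\|W\|_p/\|J\|_p=d^{1/p-1/2}$ and $\|J\|_p/\|W\|_p$ are then at most $K_r^{2/r}\beta/\alpha$.
\end{proof}

\subsection{From a reduction to embeddings of finite sets}
Suppose for a moment that a reduction acts block by block, sending $\bigoplus_nz_n$ to $(g_n(z_n))_n$. Then $\sum\|z_n-z'_n\|_p^p$ and $\sum\|g_n(z_n)-g_n(z'_n)\|^q$ converge together. If the ratio of $\|g_n(a)-g_n(b)\|^q$ to $\|a-b\|_p^p$ were very large or very small for many $n$ and for pairs $a,b$ at small distance, we could repeat these pairs in just enough blocks to make one series converge and the other diverge. So the ratio is bounded above and below. Two things are needed to run this argument. A Borel reduction must be brought into block-by-block form, which is done along a sparse sequence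 of blocks by the early/late mechanism of Section~\ref{sec:ess}; here the window attached to a block is allowed to see that block. And all finite sets of matrices of all sizes must be present in one space, scaled down to sizes tending to $0$, so that a single pair of constants serves all of them.

\begin{proposition}\label{prop:finite}
Let $1\le p<\infty$. There are a decomposition $H=\bigoplus_nH_n$ into finite-dimensional subspaces and a WOT-compact set $\mathcal{D}_p$ of operators that are block-diagonal for it, with the following property. Let $1\le q<\infty$ and let $Y$ be a separable real Banach space. If $\equiv_p$ restricted to $\mathcal{D}_p$ is Borel reducible to $Y^{\mathbb{N}}/\ell^q(Y)$, then there are $0<c\le C<\infty$ such that for every $d$ and every finite $Z\subseteq M_d(\mathbb{Q})$ there is $\varphi:Z\to\ell^q(Y)$ with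
\begin{equation}\label{eq:embed}
c\|a-b\|_p^p\le\|\varphi(a)-\varphi(b)\|^q\le C\|a-b\|_p^p\qquad(a,b\in Z).
\end{equation}
\end{proposition}

\begin{proof}
\emph{Step 0: the set $\mathcal{D}_p$.} Enumerate as $Z_1,Z_2,\dots$ all finite sets with at least two elements contained in some $M_d(\mathbb{Q})$, $d\ge1$. Choose $\lambda_m>0$ so that all elements of $Z'_m=\lambda_mZ_m$ have $\|\cdot\|_p\le2^{-m-1}$. Then
\begin{equation}\label{eq:tiny}
\|a-b\|_p^p\le2^{-m}\qquad(a,b\in Z'_m).
\end{equation}
Fix $\tau:\mathbb{N}\to\mathbb{N}$ taking every value infinitely often, and call $\tau(n)$ the \emph{type} of $n$. Let $X=\prod_nZ'_{\tau(n)}$, a compact metrizable space with discrete factors. Write $H=\bigoplus_n\mathbb{C}^{d_n}$, where $d_n$ is the matrix size of $Z'_{\tau(n)}$. The operators $\bigoplus_nz_n$, $z\in X$, have norm at most $1$, and each of their coefficients depends on one coordinate of $z$. So $z\mapsto\bigoplus_nz_n$ is WOT-continuous, and its image $\mathcal{D}_p$ is compact. The singular values of a compact direct sum are those of the summands,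 so $\bigoplus z_n\equiv_p\bigoplus z'_n$ if and only if $\sum_n\|z_n-z'_n\|_p^p<\infty$. A reduction on $\mathcal{D}_p$ thus gives a Borel map $f=(f_k):X\to Y^{\mathbb{N}}$ with
\begin{equation}\label{eq:redX}
\sum_n\|z_n-z'_n\|_p^p<\infty\iff f(z)-f(z')\in\ell^q(Y).
\end{equation}
For $y,y'\in X$ and $A\subseteq\mathbb{N}$ write $\Delta_A(y,y')=\big(\sum_{k\in A}\|f_k(y)-f_k(y')\|^q\big)^{1/q}$, with $\Delta_{>K}$ and $\Delta_{\le K}$ for $A=\{k>K\}$ and $A=\{k\le K\}$.

\emph{Step 1: a generic point.} Give each factor of $X$ the structure of a finite cyclic group. The countable group $\Gamma=\bigoplus_nZ'_{\tau(n)}$ acts on $X$ by translations. These are homeomorphisms that change finitely many coordinates, so $f(\gamma y)-f(y)\in\ell^q(Y)$ by \eqref{eq:redX}. Let $\Omega$ be as in Lemma~\ref{lem:omega} (here $Y^{\mathbb{N}}$ is Polish because $Y$ is separable), and write $\Omega=\bigcap_j\Omega_j$ with $\Omega_j$ open and decreasing. For $\gamma\in\Gamma$ and $\varepsilon>0$ the sets $F_K=\{y\in\Omega:\Delta_{>K}(\gamma y,y)\le\varepsilon\}$ cover $\Omega$.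 They are closed in $\Omega$, since $F_K$ is defined by the conditions $\Delta_{(K,K']}(\gamma y,y)\le\varepsilon$, $K'>K$, each of which involves a finite sum of functions continuous on $\Omega$. By Lemma~\ref{lem:local} and (B1) there is $x\in\Omega$ such that for every $\gamma\in\Gamma$ and rational $\varepsilon>0$ there are an open $O\ni x$ and a $K$ with $\Delta_{>K}(\gamma y,y)\le\varepsilon$ for all $y\in\Omega\cap O$.

\emph{Step 2: a sparse sequence of coordinates.} Choose $n_1<n_2<\cdots$ and $0=K_0<K_1<\cdots$ as follows, with $n_1$ arbitrary. Given $n_1,\dots,n_j$, let $\Gamma_j$ be the finite group of $\gamma\in\Gamma$ supported on $\{n_1,\dots,n_j\}$. By Step 1 choose $K_j>K_{j-1}$ and an open $O_j\ni x$ such that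
\begin{enumerate}
\item[(a)] $\Delta_{>K_j}(\gamma y,y)\le4^{-j}$ for all $\gamma\in\Gamma_j$ and $y\in\Omega\cap O_j$.
\end{enumerate}
The sets of points that agree with $x$ at all coordinates $<n$ form a neighborhood base at $x$. So we can choose $n_{j+1}>n_j$, of any prescribed type, such that every $y\in X$ that agrees with $x$ at all coordinates $<n_{j+1}$ satisfies
\begin{enumerate}
\item[(b)] $y\in O_j$;
\item[(c)] $\gamma y\in\Omega_j$ for all $\gamma\in\Gamma_j$ (possible since $\gamma x\in\Omega\subseteq\Omega_j$ and $\Omega_j$ is open);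
\item[(d)] if $y\in\Omega$, then $\Delta_{\le K_j}(\gamma y,\gamma x)\le4^{-j}$ for all $\gamma\in\Gamma_j$ (possible since $\gamma y\in\Omega$ and $f|_\Omega$ is continuous at $\gamma x$).
\end{enumerate}
Prescribe the types so that each one occurs infinitely often among the $\tau(n_j)$.

\emph{Step 3: block-by-block form.} Let $X'$ be the set of $z\in X$ with $z_n=x_n$ for $n\notin\{n_1,n_2,\dots\}$. For $z\in X'$ let $z^{\ge j}\in X'$ be $z$ with the coordinates $n_1,\dots,n_{j-1}$ reset to those of $x$; it agrees with $x$ below $n_j$. Since $z=\gamma z^{\ge j+1}$ for some $\gamma\in\Gamma_j$, condition (c) gives $z\in\Omega_j$ for all $j$. Hence $X'\subseteq\Omega$.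

Let $B_j=(K_{j-1},K_j]$. For $a\in Z'_{\tau(n_j)}$ let $x[n_j\mapsto a]$ be $x$ with its $n_j$-th coordinate replaced by $a$, and let $g_j(a)=(f_k(x[n_j\mapsto a]))_{k\in B_j}$, a finite tuple with the $\ell^q(Y)$-norm. Let $z\in X'$ and $j\ge2$. First, $z=\gamma z^{\ge j}$ with $\gamma\in\Gamma_{j-1}$, and $z^{\ge j}\in\Omega\cap O_{j-1}$ by (b), so $\Delta_{B_j}(z,z^{\ge j})\le4^{-(j-1)}$ by (a). Second, let $\gamma\in\Gamma_j$ be the translation supported at $n_j$ that takes $x_{n_j}$ to $z_{n_j}$. Then $z^{\ge j}=\gamma z^{\ge j+1}$ and $x[n_j\mapsto z_{n_j}]=\gamma x$, so $\Delta_{B_j}(z^{\ge j},x[n_j\mapsto z_{n_j}])\le4^{-j}$ by (d). Thus on $B_j$ the tuples $f(z)$ and $g_j(z_{n_j})$ differ by at most $2\cdot4^{-(j-1)}$ for $j\ge2$, and $B_1$ is finite. So $f(z)$ differs from the concatenation of the $g_j(z_{n_j})$ by an element of $\ell^q(Y)$, and \eqref{eq:redX} becomes, for $z,z'\in X'$,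
\begin{equation}\label{eq:product}
\sum_j\|z_{n_j}-z'_{n_j}\|_p^p<\infty\iff\sum_j\|g_j(z_{n_j})-g_j(z'_{n_j})\|^q<\infty .
\end{equation}

\emph{Step 4: comparison.} For $j$ with $\tau(n_j)=m$ and $a\ne b$ in $Z'_m$ put $v_j(a,b)=\|g_j(a)-g_j(b)\|^q$. The maps $g_j$ vary with $j$, so we stabilize them: choose an infinite set $J_m\subseteq\{j:\tau(n_j)=m\}$ along which each of the finitely many sequences $v_j(a,b)$ converges to some $F_m(a,b)\in[0,\infty]$. The sets $J_m$ are pairwise disjoint.

\emph{Upper bound: there are $C_1<\infty$ and $m'$ with $F_m(a,b)\le C_1\|a-b\|_p^p$ for all $m\ge m'$ and $a\ne b$ in $Z'_m$.} Otherwise there are types $m_1<m_2<\cdots$ and pairs $a_i\ne b_i$ in $Z'_{m_i}$ with $F_{m_i}(a_i,b_i)>4^i\rho_i$, where $\rho_i=\|a_i-b_i\|_p^p$. By \eqref{eq:tiny}, $\rho_i\le2^{-m_i}\le2^{-i}$. So $N_i=\lfloor2^{-i}/\rho_i\rfloor$ satisfies $N_i\rho_i\in[2^{-i-1},2^{-i}]$, because $\lfloor s\rfloor\ge s/2$ for $s\ge1$. All but finitely many $j\in J_{m_i}$ have $v_j(a_i,b_i)\ge4^i\rho_i$; pick $N_i$ of them. Let $z,z'\in X'$ take the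 values $a_i$ and $b_i$ at the corresponding coordinates $n_j$, for each $i$, and agree with $x$ elsewhere. The left sum in \eqref{eq:product} is $\sum_iN_i\rho_i\le1$, and the right sum is at least $\sum_i4^i2^{-i-1}=\infty$, a contradiction.

\emph{Lower bound: there are $c_1>0$ and $m''$ with $F_m(a,b)\ge c_1\|a-b\|_p^p$ for all $m\ge m''$ and $a\ne b$ in $Z'_m$.} Otherwise there are types $m_1<m_2<\cdots$ and pairs $a_i\ne b_i$ in $Z'_{m_i}$ with $F_{m_i}(a_i,b_i)<4^{-i}\rho_i$. Now let $N_i=\lfloor1/\rho_i\rfloor$, so that $N_i\rho_i\in[\frac12,1]$, pick $N_i$ indices $j\in J_{m_i}$ with $v_j(a_i,b_i)\le4^{-i}\rho_i$, and define $z,z'$ from these indices in the same way. The left sum in \eqref{eq:product} is infinite, and the right sum is at most $\sum_i4^{-i}$, a contradiction.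

\emph{Step 5: rescaling.} Let $m\ge m_0=\max(m',m'')$. There are finitely many pairs in $Z'_m$, so a large $j\in J_m$ satisfies $\frac{c_1}2\|a-b\|_p^p\le v_j(a,b)\le2C_1\|a-b\|_p^p$ for all $a\ne b$ in $Z'_m$. Put $\varphi(a)=\lambda_m^{-p/q}g_j(\lambda_ma)$ for $a\in Z_m$, extended by zeros to an element of $\ell^q(Y)$. Then $\|\varphi(a)-\varphi(b)\|^q=\lambda_m^{-p}v_j(\lambda_ma,\lambda_mb)$, which gives \eqref{eq:embed} on $Z_m$ with $c=c_1/2$ and $C=2C_1$. Every finite $Z\subseteq M_d(\mathbb{Q})$ is contained in infinitely many finite subsets of $M_d(\mathbb{Q})$, hence in some $Z_m$ with $m\ge m_0$.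
\end{proof}

\subsection{Linearization}
For $q=p$, the $p$-th root of \eqref{eq:embed} says that $\varphi$ is bi-Lipschitz. To get a linear map we would like to differentiate. Two difficulties arise. The map is defined on a finite set, so it must be extended and smoothed, and smoothing destroys the lower bound at small scales. As a result the derivative at a given point may annihilate some directions. The remedy is to keep all derivatives at once. The lower bound survives at a large scale $t$, so along each long segment in direction $h$ the derivative in direction $h$ is large on average, and the map $h\mapsto(x\mapsto DF(x)h)$ is bounded below in $L_p$ of the variable $x$. The argument uses the scales $\kappa<\sigma\le1<t<R$: the mesh of the finite set, the step in a Taylor expansion, the radius of smoothing, the length of the segments, and the radius of the ball over which we average.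

\begin{lemma}\label{lem:linearize}
Let $1\le p<\infty$, $d\ge1$, $0<c\le C$, and let $Y'=\ell^p(L_p)$. Suppose that every finite $Z\subseteq M_d(\mathbb{Q})$ admits $\varphi:Z\to Y'$ with $c\|a-b\|_p\le\|\varphi(a)-\varphi(b)\|\le C\|a-b\|_p$ for $a,b\in Z$. Then there is a linear map $T$ from $M_d(\mathbb{R})$ to a real $L_p$-space with $\frac c4\|h\|_p\le\|Th\|_{L_p}\le3C\|h\|_p$.
\end{lemma}

\begin{proof}
Let $\mathsf{E}=M_d(\mathbb{R})$ with $\|\cdot\|=\|\cdot\|_p$ and Lebesgue measure, $N=d^2=\dim\mathsf{E}$, and $B_s=\{x\in\mathsf{E}:\|x\|\le s\}$. Let $\chi\ge0$ be a smooth function supported in $B_1$ with $\int\chi=1$, and let $M\ge1$ satisfy $\int|D^2\chi(v)[h,h]|\,dv\le M\|h\|^2$ for all $h$. Put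
\[
\sigma=1/M,\qquad\kappa=\sigma/4,\qquad t=8C/c,\qquad R=2Nt .
\]
The constant $M$ depends on $d$, but it affects only the mesh $\kappa$, which we are free to choose. Take a finite $Z\subseteq M_d(\mathbb{Q})$ such that every point of $B_{R+2}$ is within $\kappa$ of $Z$, a Borel map $\rho:B_{R+2}\to Z$ with $\|\rho(y)-y\|\le\kappa$ (send $y$ to the first such point in a list of $Z$), and $\varphi$ on $Z$ as in the hypothesis. The step function $\varphi_0=\varphi\circ\rho$ satisfies
\begin{equation}\label{eq:step}
c(\|y-y'\|-2\kappa)\le\|\varphi_0(y)-\varphi_0(y')\|\le C(\|y-y'\|+2\kappa)\qquad(y,y'\in B_{R+2}).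
\end{equation}
Define
\[
F(x)=\int_{B_{R+2}}\varphi_0(y)\chi(x-y)\,dy=\sum_{a\in Z}\psi_a(x)\,\varphi(a),\qquad\psi_a(x)=\int_{\rho^{-1}(a)}\chi(x-y)\,dy .
\]
The functions $\psi_a$ are smooth, so $F$ is a smooth map into the finite-dimensional span of $\varphi(Z)$, and derivatives may be taken under the integral. For $\|x\|\le R+1$ the function $\chi(x-\cdot)$ is supported in $B_{R+2}$, so $F(x)=\int\varphi_0(x-v)\chi(v)\,dv$. Fix $h$ with $\|h\|=1$, and note that $2\kappa=\sigma/2\le\frac12$.

\emph{Upper bound.} For $\|x\|\le R$, \eqref{eq:step} gives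
\[
\|F(x+\sigma h)-F(x)\|\le\int\|\varphi_0(x+\sigma h-v)-\varphi_0(x-v)\|\chi(v)\,dv\le C(\sigma+2\kappa)=\tfrac32C\sigma .
\]
For $\|x\|\le R+1$ we use $\int D^2\chi(v)[h,h]\,dv=0$, which holds as $\chi$ has compact support, to subtract a constant:
\[
\|D^2F(x)[h,h]\|=\Big\|\int(\varphi_0(y)-\varphi_0(x))\,D^2\chi(x-y)[h,h]\,dy\Big\|\le C(1+2\kappa)M\le\tfrac32CM .
\]
Taylor's formula $F(x+\sigma h)-F(x)=\sigma DF(x)h+\int_0^\sigma(\sigma-s)D^2F(x+sh)[h,h]\,ds$ now yields, for $\|x\|\le R$,
\[
\|DF(x)h\|\le\tfrac32C+\tfrac\sigma2\cdot\tfrac32CM=\tfrac94C\le3C .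
\]

\emph{Lower bound.} For $\|x\|\le R+1$ we have $\|F(x)-\varphi_0(x)\|\le\int\|\varphi_0(x-v)-\varphi_0(x)\|\chi(v)\,dv\le C(1+2\kappa)\le\frac32C$. So for $x\in B_{R-t}$, using $2\kappa c\le C$ and $4C=ct/2$,
\[
\|F(x+th)-F(x)\|\ge c(t-2\kappa)-3C\ge ct-4C=ct/2 .
\]
Since $F(x+th)-F(x)=\int_0^tDF(x+sh)h\,ds$, Jensen's inequality gives $(ct/2)^p\le t^{p-1}\int_0^t\|DF(x+sh)h\|^p\,ds$. Integrate over $x\in B_{R-t}$. For $0\le s\le t$ the translate $B_{R-t}+sh$ lies in $B_R$, so
\[
(c/2)^p\operatorname{vol}(B_{R-t})\le\int_{B_R}\|DF(x)h\|^p\,dx .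
\]
By Bernoulli's inequality $\operatorname{vol}(B_{R-t})/\operatorname{vol}(B_R)=(1-\frac1{2N})^N\ge\frac12\ge2^{-p}$. Hence, with $\mu$ the normalized Lebesgue measure on $B_R$, we have $(c/4)^p\le\int\|DF(x)h\|^p\,d\mu(x)\le(3C)^p$.

\emph{The linear map.} For $h\in\mathsf{E}$ let $Th$ be the function $(x,k,\omega)\mapsto\sum_{a\in Z}(D\psi_a(x)h)\,\varphi(a)_k(\omega)$ on $B_R\times\mathbb{N}\times[0,1]$, with the product of $\mu$, counting measure and Lebesgue measure. It is linear in $h$. By Fubini's theorem $\|Th\|_{L_p}^p=\int\|DF(x)h\|_{Y'}^p\,d\mu(x)$; this is where we use that the exponent of $Y'$ equals the exponent of the average over $x$. The bounds for $\|h\|=1$ extend to all $h$ by homogeneity.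
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:schatten}]
The case $p=2$ is Lemma~\ref{lem:HS}. Let $p\ne2$. Regarding reals as constant functions reduces $\mathbb{R}^{\mathbb{N}}/\ell^p$ to $L_p^{\mathbb{N}}/\ell^p(L_p)$, and a reduction on $\mathcal{B}(H)$ restricts to $\mathcal{D}_p$. So it suffices to show that $\equiv_p$ on $\mathcal{D}_p$ is not Borel reducible to $L_p^{\mathbb{N}}/\ell^p(L_p)$. Suppose that it is. Proposition~\ref{prop:finite} with $q=p$ and $Y=L_p$ gives constants $c,C$ such that the hypothesis of Lemma~\ref{lem:linearize} holds for every $d$ with the constants $c'=c^{1/p}$ and $C'=C^{1/p}$. Lemmas~\ref{lem:linearize} and~\ref{lem:linear}, with $r=p$, give $d^{|1/p-1/2|}\le12K_p^{2/p}C'/c'$ for every power $d$ of $2$. The right side does not depend on $d$, and the left side is unbounded since $p\ne2$.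
\end{proof}

\section{Other exponents}\label{sec:exponents}

We prove Theorem~\ref{thm:further}(b). The theorem of Dougherty and Hjorth \cite{DH} states that, for $1\le p,q<\infty$, $\mathbb{R}^{\mathbb{N}}/\ell^p\le_B\mathbb{R}^{\mathbb{N}}/\ell^q$ if and only if $p\le q$. With Lemma~\ref{lem:HS} it gives ${\equiv_2}\le_B\mathbb{R}^{\mathbb{N}}/\ell^2\le_B\mathbb{R}^{\mathbb{N}}/\ell^q$ for $q\ge2$. With Lemma~\ref{lem:diag} it shows that ${\equiv_p}\le_B\mathbb{R}^{\mathbb{N}}/\ell^q$ fails for $p>q$. The case $p=q$ is Theorem~\ref{thm:schatten}. It remains to prove the following.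

\begin{proposition}\label{prop:pq}
If $1\le p<q\le2$, then $\equiv_p$ is not Borel reducible to $\mathbb{R}^{\mathbb{N}}/\ell^q$.
\end{proposition}

For $p<q$ the maps in \eqref{eq:embed} compare $\|\varphi(a)-\varphi(b)\|$ with $\|a-b\|_p^{p/q}$. They are not bi-Lipschitz, and Lemma~\ref{lem:linearize} does not apply. Instead we use that for $q\le2$ the quantity $\|u-v\|_q^q$ is a squared Hilbert space distance. This property is stable under limits and averages, so the embeddings can be averaged into a translation-invariant homogeneous function, and such a function produces a linear map through a characteristic function.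

We recall the notions involved. A symmetric real kernel $\mathcal{N}$ on a set is \emph{conditionally negative definite} if $\sum_{i,j}c_ic_j\mathcal{N}(a_i,a_j)\le0$ for all points $a_1,\dots,a_n$ and reals $c_1,\dots,c_n$ with $\sum c_i=0$. An even function $\psi$ on an abelian group is conditionally negative definite if the kernel $\psi(a-b)$ is. For vectors $\zeta_i$ in a Hilbert space and $\sum c_i=0$ we have $\sum c_ic_j\|\zeta_i-\zeta_j\|^2=-2\|\sum c_i\zeta_i\|^2\le0$, so squared Hilbert space distances are examples. We use three textbook facts. Every abelian group $A$ has an \emph{invariant mean}, a positive linear functional $\mathsf{M}$ on the bounded real functions on $A$ with $\mathsf{M}(1)=1$ that is invariant under translation. \emph{Schoenberg's theorem}: if $\psi$ is even and conditionally negative definite with $\psi(0)=0$, then $e^{-\psi}$ is positive definite. \emph{Bochner's theorem}: a continuous positive definite function on a finite-dimensional real vector space with value $1$ at $0$ is the characteristic function $h\mapsto\mathbb{E}e^{i\langle h,\xi\rangle}$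 of a random linear functional $\xi$. Finally, for $0<r<2$ the substitution $t\mapsto t/|s|$ gives
\begin{equation}\label{eq:power}
|s|^r=\kappa_r\int_0^\infty(2-2\cos ts)\,t^{-1-r}\,dt\quad(s\in\mathbb{R}),\qquad\kappa_r^{-1}=\int_0^\infty(2-2\cos t)\,t^{-1-r}\,dt ,
\end{equation}
where the last integral converges at $0$ because $r<2$ and at $\infty$ because $r>0$.

\begin{proof}[Proof of Proposition~\ref{prop:pq}]
Suppose that a reduction exists, and take $c$, $C$ and the maps $\varphi$ from Proposition~\ref{prop:finite} with $Y=\mathbb{R}$.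

\emph{Passage to Hilbert space.} There is a map $\iota$ from $\ell^q$ to a Hilbert space with $\|\iota(u)-\iota(v)\|^2=\|u-v\|_q^q$. For $q=2$ take the identity. For $q<2$ let $\iota(u)$ be the sequence of functions $t\mapsto\kappa_q^{1/2}(e^{itu_k}-1)$, in the $\ell^2$-sum of copies of $L_2((0,\infty),t^{-1-q}dt)$. Since $|e^{ita}-e^{itb}|^2=2-2\cos t(a-b)$, formula \eqref{eq:power} gives $\|\iota(u)\|^2=\|u\|_q^q<\infty$ and the required identity. This is the only use of $q\le2$.

\emph{A kernel on all rational matrices.} Fix a power $d$ of $2$ and let $V=M_d(\mathbb{Q})$. Take finite sets $Z^{(1)}\subseteq Z^{(2)}\subseteq\cdots$ with union $V$ and the corresponding maps $\varphi_n$. The kernels $\|\iota\varphi_n(a)-\iota\varphi_n(b)\|^2$ on $Z^{(n)}$ are conditionally negative definite and lie between $c\|a-b\|_p^p$ and $C\|a-b\|_p^p$. As $V\times V$ is countable, a diagonal argument gives a subsequence that converges at every pair. The limit $\mathcal{N}$ is a symmetric conditionally negative definite kernel on $V$ with the same bounds.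

\emph{Translation invariance.} Let $\mathsf{M}$ be an invariant mean on $(V,+)$ and put $\psi_0(h)=\mathsf{M}_x\mathcal{N}(x+h,x)$. The function averaged lies between $c\|h\|_p^p$ and $C\|h\|_p^p$, and hence so does $\psi_0(h)$. By invariance $\psi_0(h-h')=\mathsf{M}_x\mathcal{N}(x+h,x+h')$. With the symmetry of $\mathcal{N}$ this shows that $\psi_0$ is even, and for $\sum c_i=0$
\[
\sum_{i,j}c_ic_j\psi_0(h_i-h_j)=\mathsf{M}_x\sum_{i,j}c_ic_j\mathcal{N}(x+h_i,x+h_j)\le0 .
\]

\emph{Homogeneity.} Let $\mathsf{M}'$ be an invariant mean on $(\mathbb{Q}_{>0},\cdot)$ and put $\psi(h)=\mathsf{M}'_t\,t^{-p}\psi_0(th)$. For each $t$ the function $h\mapsto t^{-p}\psi_0(th)$ is even, conditionally negative definite and between $c\|h\|_p^p$ and $C\|h\|_p^p$, so $\psi$ has these properties. For $s\in\mathbb{Q}_{>0}$, invariance gives $\psi(sh)=s^p\,\mathsf{M}'_t\,(st)^{-p}\psi_0(sth)=s^p\psi(h)$.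

\emph{Continuity.} Apply the defining inequality to the points $h,h',0$ with coefficients $a,b,-a-b$. Since $\psi(0)=0$, it reads
\[
a^2\psi(h)+b^2\psi(h')+ab\big(\psi(h)+\psi(h')-\psi(h-h')\big)\ge0\qquad(a,b\in\mathbb{R}).
\]
The discriminant condition gives $\psi(h)+\psi(h')-\psi(h-h')\le2\sqrt{\psi(h)\psi(h')}$, that is,
\[
\big|\sqrt{\psi(h)}-\sqrt{\psi(h')}\big|\le\sqrt{\psi(h-h')}\le\sqrt C\,\|h-h'\|_p^{p/2}.
\]
So $\sqrt\psi$ is uniformly continuous on $V$, and $\psi$ extends to a continuous function on $M_d(\mathbb{R})$. All the properties above are closed conditions, so they persist, and $\psi(sh)=|s|^p\psi(h)$ for all real $s$.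

\emph{The linear map.} By the theorems of Schoenberg and Bochner there is a random linear functional $\xi$ on $M_d(\mathbb{R})$ with $\mathbb{E}e^{i\langle h,\xi\rangle}=e^{-\psi(h)}$. Let $Th=\langle h,\xi\rangle$, which is linear in $h$. We have $\mathbb{E}\cos(t\,Th)=e^{-t^p\psi(h)}$ for $t>0$, so $Th$ is a symmetric $p$-stable variable. Its moment of order $\frac12$ is computed from \eqref{eq:power} and the substitution $t\mapsto t\,\psi(h)^{-1/p}$, for $h\ne0$:
\[
\mathbb{E}|Th|^{1/2}=2\kappa_{1/2}\int_0^\infty\big(1-e^{-t^p\psi(h)}\big)t^{-3/2}\,dt=\psi(h)^{1/(2p)}\cdot2\kappa_{1/2}\int_0^\infty\big(1-e^{-t^p}\big)t^{-3/2}\,dt .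
\]
The last integral is positive, and it is finite because $p>\frac12$. (With an exponent $r$ in place of $\frac12$ the integral converges at $0$ only for $r<p$, so for $p=1$ an exponent below $1$ is forced.) Thus $\|Th\|_{L_{1/2}}=\kappa\,\psi(h)^{1/p}$ for a constant $\kappa\in(0,\infty)$ depending only on $p$, and
\[
\kappa c^{1/p}\|h\|_p\le\|Th\|_{L_{1/2}}\le\kappa C^{1/p}\|h\|_p .
\]
Lemma~\ref{lem:linear} with $r=\frac12$ gives $d^{1/p-1/2}\le K_{1/2}^4(C/c)^{1/p}$ for every power $d$ of $2$. This is false, since $p<2$.
\end{proof}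

\begin{thebibliography}{9}

\bibitem{Aharoni}
Aharoni, Israel J. Math. \textbf{19} (1974).

\bibitem{DH}
Dougherty and Hjorth, \emph{Reducibility and nonreducibility between $\ell^p$ equivalence relations}, Trans. AMS \textbf{351} (1999).

\bibitem{Smythe}
Iian B. Smythe, \emph{Borel equivalence relations in the space of bounded operators}, arXiv:1407.5325 (2014).

\end{thebibliography}
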